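\title{Pencils of hyperplane sections and integrable forms on cominuscule Grassmannians}

\begin{abstract}
Let $X\subset\mathbf P(V)$ be a cominuscule Grassmannian in its minimal homogeneous embedding. We prove that the space of codimension one foliations defined by sections of $\Omega^1_X(2)$ coincides, as a subscheme of $\mathbf P(H^0(\Omega^1_X(2)))$, with the variety of pencils of hyperplane sections, which is the Grassmannian $G(2,V^\vee)$. This answers a question of Benedetti, Faenzi and Muniz. Borel's fixed point theorem reduces the statement to the computation of one tangent space, at the pencil fixed by a Borel subgroup, and we compute it by integrating along the members of that pencil. The computation works on every $G/P$ with $G$ simple and $P$ maximal, apart from one case in type $G_2$ that we do not treat, and it gives the same result for the adjoint varieties of types $B_n$ $(n\ge3)$, $D_n$ $(n\ge4)$, $E_n$ and $F_4$.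
\end{abstract}

\section{Introduction}

\subsection*{Foliations and integrable forms}
Let $X$ be a compact connected complex manifold of dimension $n$. A \emph{codimension one distribution} on $X$ is a subsheaf $F\subset T_X$ of rank $n-1$ that is saturated, meaning that $T_X/F$ is torsion free. It is a \emph{foliation} if $F$ is closed under the Lie bracket. Fix a line bundle $L$. Distributions with $\det F\cong L^\vee\otimes\det T_X$ correspond to twisted forms $\omega\in H^0(\Omega^1_X(L))$, up to scalars, whose zero locus has codimension at least two: the distribution is the kernel of $\omega\colon T_X\to L$. Throughout, $\mathbf P(W)$ is the space of lines in a vector space $W$, and $\operatorname{Dist}(X,L)\subset\mathbf P(H^0(\Omega^1_X(L)))$ is the open set of such forms.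

By the Frobenius theorem, the distribution is a foliation exactly when $\omega$ lies in the zero set of the quadratic map
\[
\psi_X\colon H^0(\Omega^1_X(L))\to H^0(\Omega^3_X(2L)),\qquad \omega\mapsto\omega\wedge d\omega .
\]
To define $\psi_X$, write $\omega=e\,\omega_e$ with $e$ a local generator of $L$ and put $\psi_X(\omega)=e^2\,\omega_e\wedge d\omega_e$; this does not depend on $e$ because $a\,\omega_e\wedge d(a\,\omega_e)=a^2\,\omega_e\wedge d\omega_e$ for a function $a$. The components of $\psi_X$ are quadrics on $\mathbf P(H^0(\Omega^1_X(L)))$. They cut out the \emph{scheme of integrable forms} $\operatorname{IF}(X,L)$, and the locally closed subscheme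
\[
\operatorname{Fol}(X,L)=\operatorname{Dist}(X,L)\cap\operatorname{IF}(X,L)
\]
is the \emph{space of codimension one foliations}. The scheme structure carries information: a tangent vector at $[\omega]$ is a deformation of $\omega$ that stays integrable to first order. When $X$ is embedded in a projective space with hyperplane class $\mathcal O_X(1)$, we write $\operatorname{Fol}(X,2)$ for $\operatorname{Fol}(X,\mathcal O_X(2))$, and likewise for $\operatorname{Dist}$ and $\operatorname{IF}$.

\subsection*{Projective space}
Let $X=\mathbf P(V)$ and $S=V^\vee$, with basis $z_1,\dots,z_N$. The Euler sequence identifies $H^0(\Omega^1_{\mathbf P(V)}(2))$ with $\Lambda^2S$: its elements are the forms $\omega=\sum_{i<j}a_{ij}(z_i\,dz_j-z_j\,dz_i)$ on $V$. Let $A=\sum_{i<j}a_{ij}\,dz_i\wedge dz_j$, and let $\iota$ be contraction with the Euler vector field. Then $d\omega=2A$ and $\iota A=\omega$, so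
\[
\omega\wedge d\omega=\iota(A\wedge A),\qquad d(\omega\wedge d\omega)=4\,A\wedge A .
\]
Hence the components of $\psi$ and the coefficients of $A\wedge A$ span the same space of quadrics in the $a_{ij}$, namely the Pl\"ucker quadrics. The integrable forms are the forms $f\,dg-g\,df$ with $f,g\in S$; such a form vanishes only on $\{f=g=0\}$, and its leaves are the hyperplanes of the pencil spanned by $f$ and $g$. Thus $\operatorname{Fol}(\mathbf P(V),2)$ is the Grassmannian $G(2,S)$ of planes in $S$, in its Pl\"ucker embedding.

\subsection*{The question}
Let $G$ be a simple complex Lie group, $\alpha$ a simple root, $\lambda$ the corresponding fundamental weight, $P$ the corresponding maximal parabolic subgroup and $V$ the irreducible module of highest weight $\lambda$. The orbit of the highest weight line gives the minimal homogeneous embedding $X=G/P\subset\mathbf P(V)$. The weight $\lambda$ is \emph{cominuscule}, and $X$ is a \emph{cominuscule Grassmannian}, if $\alpha$ has coefficient $1$ in the highest root. The list consists of the ordinary Grassmannians, the smooth quadrics of dimension at least three, the Lagrangian Grassmannians,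 the spinor varieties, and one variety each in types $E_6$ and $E_7$. (If $\mathbf P(V)$ is read as the space of hyperplanes, $\lambda$ must be replaced by $-w_0\lambda$, with $w_0$ the longest element of the Weyl group; this weight is cominuscule if $\lambda$ is.) Put
\[
S=H^0(X,\mathcal O_X(1))=V^\vee,\qquad N=\dim S,\qquad M=H^0(X,\Omega^1_X(2)).
\]
Restriction of forms from $\mathbf P(V)$ to $X$ is the linear map
\[
\rho\colon\Lambda^2S\to M,\qquad f\wedge g\mapsto f\,dg-g\,df:=f^2\,d(g/f),
\]
and it induces a linear projection $\pi\colon\mathbf P(\Lambda^2S)\dashrightarrow\mathbf P(M)$. For cominuscule $X$ it is known that $\rho$ is surjective and that $\pi$ restricts to an embedding of $\operatorname{Fol}(\mathbf P(V),2)$; both facts are recovered below. Restrictions of integrable forms are integrable, so the image lies in $\operatorname{IF}(X,2)$. The following question is posed in \cite{BFM}.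

\begin{quote}
\emph{For every cominuscule Grassmannian $X$, is the closure of $\pi(\operatorname{Fol}(\mathbf P(V),2))$, with its reduced structure, equal to $\operatorname{Fol}(X,2)$ as a subscheme of $\mathbf P(M)$? Equivalently, is its ideal equal to the saturated homogeneous ideal of the scheme-theoretic closure of $\operatorname{Fol}(X,2)$?}
\end{quote}

The computation for $\mathbf P(V)$ does not settle this. A form on $X$ is integrable as soon as one of its lifts $\omega$ has $\omega\wedge d\omega$ restricting to zero on $X$, and this is a weaker condition than $\omega\wedge d\omega=0$. So $\operatorname{Fol}(X,2)$ could have further components, or it could be nonreduced along the pencils. The smallest cases suggest that neither happens. On $\mathbf P^2$ there are no $3$-forms and $\mathbf P(M)=G(2,3)$. On the quadric threefold $Q\subset\mathbf P^4$ the map $\psi_Q$ takes values in $H^0(\Omega^3_Q(4))=H^0(\mathcal O_Q(1))$, so it has five components, as many as the Pl\"ucker quadrics of $G(2,5)\subset\mathbf P^9$.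

\subsection*{Results}
Let
\[
K=\{[f\,dg-g\,df] : f,g\in S\text{ linearly independent}\}=\pi(\operatorname{Fol}(\mathbf P(V),2)).
\]
Lemma~\ref{lem:pencils} shows that $\pi$ is defined at every point of $G(2,S)$, so $K$ is a closed irreducible subset of $\mathbf P(M)$. We give it the reduced structure. The answer to the question is yes.

\begin{theorem}\label{thm:comin}
Let $X$ be a cominuscule Grassmannian. Then
\[
\operatorname{Fol}(X,2)=\operatorname{IF}(X,2)=K
\]
as subschemes of $\mathbf P(M)$. This scheme is closed, smooth, irreducible, of dimension $2(N-2)$, isomorphic to $G(2,S)$ through $\pi$, and cut out scheme-theoretically by the quadrics $\psi_X=0$. In particular, the two ideals in the question coincide.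
\end{theorem}

Most of the proof uses only that $P$ is maximal. To state the general result, fix $T\subset B\subset P$, a maximal torus and a Borel subgroup, let $B^-$ be the opposite Borel subgroup, let $f\in S$ be a lowest weight vector, let $g=e_\alpha f$ with $e_\alpha$ a root vector, and put $\omega_0=f\,dg-g\,df$. A \emph{$B^-$-eigenline} in $M$ is a point of $\mathbf P(M)$ fixed by $B^-$.

\begin{theorem}\label{thm:general}
Let $X=G/P$ with $G$ simple and $P$ the maximal parabolic subgroup attached to a simple root $\alpha$, and assume $(G,\alpha)\ne(G_2,\text{long root})$. Let $\mathcal O_X(1)$ be the ample generator of $\operatorname{Pic}X$. Then $f_1\wedge g_1\mapsto[f_1\,dg_1-g_1\,df_1]$ embeds $G(2,S)$ in $\mathbf P(M)$. Its image $K$ lies in $\operatorname{Dist}(X,2)$ and is an open and closed subscheme of $\operatorname{IF}(X,2)$; in particular $\operatorname{IF}(X,2)$ is smooth along $K$. Moreover $\operatorname{IF}(X,2)=K$ if and only if $[\omega_0]$ is the only integrable $B^-$-eigenline in $M$.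
\end{theorem}

The \emph{adjoint variety} of a simple Lie algebra $\mathfrak g$ is the orbit in $\mathbf P(\mathfrak g)$ of the highest root line.

\begin{corollary}\label{cor:adjoint}
Let $X\subset\mathbf P(\mathfrak g)$ be the adjoint variety of $\mathfrak g$ of type $B_n$ $(n\ge3)$, $D_n$ $(n\ge4)$, $E_n$ or $F_4$. Then $\operatorname{Fol}(X,2)=\operatorname{IF}(X,2)=K\cong G(2,\mathfrak g)$ as schemes.
\end{corollary}

\subsection*{Method}
The loci where something could go wrong, namely an extra component or a point with too large a tangent space, are closed and $G$-stable. By Borel's theorem such a locus is empty unless it contains a point fixed by $B^-$, and $K$ has only one such point, $[\omega_0]$. This reduces both theorems to a bound on the tangent space of $\operatorname{IF}(X,2)$ at $[\omega_0]$ (Section~\ref{sec:reduction}). On the open cell $U\cong\mathbb A^n$ the form $\omega_0$ is $dx$ for a linear coordinate $x$, and tangent vectors are the forms that are closed on every hyperplane $x=c$. Such a form has a primitive on each hyperplane, and the task is to control the poles of these primitives at infinity. Section~\ref{sec:quadric}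 does this by hand on the quadric threefold. Sections~\ref{sec:geometry} and~\ref{sec:tangent} treat the general case, in which the quadric threefold reappears as a subvariety of $X$. Section~\ref{sec:adjoint} proves Corollary~\ref{cor:adjoint}.

\section{Homogeneous spaces of Picard number one}\label{sec:setup}

From now on $(G,\alpha)$ is as in Theorem~\ref{thm:general}. This includes all cominuscule cases, since in type $G_2$ no simple root has coefficient $1$ in the highest root. If $X=\mathbf P^1$, then $M=\mathbb C\omega_0$ and all schemes in the statements are one reduced point, so we assume $n=\dim X\ge2$. We abbreviate $\operatorname{IF}=\operatorname{IF}(X,2)$, and likewise $\operatorname{Fol}$ and $\operatorname{Dist}$.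

Take $G$ simply connected. Choose root vectors $e_\beta$ with $[e_\beta,e_{-\beta}]=\beta^\vee$ for $\beta$ positive. Let $v_+\in V$ be a highest weight vector and $o=[v_+]$, so that $X=Go$ and $P$ is the stabilizer of $o$. Recall that $\langle\lambda,\alpha^\vee\rangle=1$ and $\langle\lambda,\delta^\vee\rangle=0$ for the other simple roots $\delta$. An element $b\in G$ acts on $X$ and on $\mathcal O_X(1)$, hence pulls back elements of $S$ and $M$, and $b^*$ commutes with $\rho$ and $\psi_X$. The module structure is $b\cdot\eta=(b^{-1})^*\eta$; on $S$ the Lie algebra acts by $(\xi\sigma)(v)=-\sigma(\xi v)$.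

Grade $\mathfrak g=\bigoplus_j\mathfrak g_j$ by the coefficient of $\alpha$ in a root, with the Cartan subalgebra in degree $0$. Then $\mathfrak p=\mathfrak g_{\ge0}$, the Levi subgroup $G_0\subset P$ containing $T$ has Lie algebra $\mathfrak g_0$, and $T_oX=\mathfrak g/\mathfrak p\cong\mathfrak g_{<0}$ as $G_0$-modules. The weight $\lambda$ is cominuscule exactly when $\mathfrak g_{<0}=\mathfrak g_{-1}$. Let $B^-_u$ be the unipotent radical of $B^-$. We use the following textbook facts.
\begin{itemize}
\item \emph{Borel's fixed point theorem.} A connected solvable group acting on a nonempty projective variety has a fixed point.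
\item \emph{Lowest weights.} A finite-dimensional $G$-module is a direct sum of irreducible ones, and in an irreducible module the $B^-_u$-fixed vectors form a line. The $B^-$-eigenvectors of a module are the weight vectors fixed by $B^-_u$. The weight spaces of $V$ for the weights $w\lambda$, with $w$ in the Weyl group $W$, are lines.
\item \emph{Bruhat decomposition.} Let $W^P$ be the set of minimal length representatives of $W/W_P$, that is, the elements all of whose nonempty reduced expressions end in $s_\alpha$. Then $X$ is the disjoint union of the orbits $B^-wo$, $w\in W^P$, and $B^-wo$ has codimension $\ell(w)$. The open orbit is $U=B^-o=B^-_uo$, and $\xi\mapsto\exp(\xi)o$ is an isomorphism $\mathfrak g_{<0}\to U$.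
\item \emph{Line bundles.} $\operatorname{Pic}X$ is the character group $\mathbb Z\lambda$ of $P$ and is generated by the hyperplane class $\mathcal O_X(1)$. Since $X$ is smooth, projective and rational, $H^1(X,\mathcal O_X)=0$.
\end{itemize}

Two irreducibility statements will be used three times: for cominuscule $X$, for a quadric inside $X$, and for adjoint varieties.

\begin{lemma}\label{lem:gminus}
The $G_0$-module $\mathfrak g_{-1}$ is irreducible.
\end{lemma}

\begin{proof}
The vector $e_{-\alpha}$ is killed by $e_\delta$ for every simple $\delta\ne\alpha$, so it is a highest weight vector for $\mathfrak g_0$ and generates an irreducible submodule $I$. The space $\mathfrak g_{-1}$ is spanned by the iterated brackets $[e_{-\delta_1},[e_{-\delta_2},[\dots,e_{-\delta_k}]]]$ of simple root vectors in which $\alpha$ occurs exactly once. If $\delta_1=\alpha$, the bracket is $e_{-\alpha}$ or lies in $[e_{-\alpha},\mathfrak g_0]\subset I$. If $\delta_1\ne\alpha$, it lies in $[\mathfrak g_0,I]\subset I$ by induction on $k$.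
\end{proof}

\begin{lemma}[Borel--Weil]\label{lem:BW}
Let $\mathcal E$ be a $G$-equivariant vector bundle on $X$ whose fiber $\mathcal E_o$ is an irreducible $G_0$-module. Then $H^0(X,\mathcal E)$ is zero or an irreducible $G$-module.
\end{lemma}

\begin{proof}
A $B^-_u$-invariant section is determined by its value at $o$, because $B^-_uo$ is dense. This value is fixed by $B^-_u\cap G_0$, a maximal unipotent subgroup of $G_0$, whose fixed vectors in $\mathcal E_o$ form a line. So the $B^-_u$-fixed vectors of $H^0(X,\mathcal E)$ form a space of dimension at most one, and there is at most one irreducible summand.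
\end{proof}

For $\mathcal E=\mathcal O_X(1)$ this gives the identification $S=V^\vee$ used above.

\begin{corollary}\label{cor:Mirr}
If $X$ is cominuscule, then $M$ is an irreducible $G$-module and $\rho$ is surjective.
\end{corollary}

\begin{proof}
The fiber of $\Omega^1_X(2)$ at $o$ is $\mathfrak g_{-1}^\vee$ twisted by a character, which is irreducible by Lemma~\ref{lem:gminus}. So $M$ is zero or irreducible. The equivariant map $\rho$ is nonzero, since $g_1/f_1$ is not constant for independent $f_1,g_1\in S$.
\end{proof}

\section{Reduction to one tangent space}\label{sec:reduction}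

\subsection*{Pencils}
The maximality of $P$ enters through the next lemma.

\begin{lemma}\label{lem:prime}
For $0\ne\sigma\in S$ the divisor of $\sigma$ is prime, that is, irreducible and reduced. If $\sigma'\in S$ vanishes on a nonempty open subset of $\{\sigma=0\}$, then $\sigma'\in\mathbb C\sigma$.
\end{lemma}

\begin{proof}
A nonzero effective divisor has class $\mathcal O_X(k)$ with $k\ge1$, since its degree with respect to $\mathcal O_X(1)$ is positive. So a member of $|\mathcal O_X(1)|$ is not a sum of two nonzero effective divisors. In the second statement $\sigma'$ vanishes on the prime divisor of $\sigma$, so $\sigma'/\sigma$ is a regular function on $X$.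
\end{proof}

\begin{lemma}\label{lem:pencils}
Let $f_1,g_1\in S$ be independent and $\omega=f_1\,dg_1-g_1\,df_1$.
\begin{enumerate}
\item[(a)] The form $\omega$ is nonzero and integrable, and its zero locus has codimension at least two.
\item[(b)] The line $[\omega]$ determines the plane $\mathbb Cf_1+\mathbb Cg_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\omega=f_1^2\,d\varphi$ with $\varphi=g_1/f_1$ nonconstant, so $\omega\ne0$ and $\psi_X(\omega)=0$. Suppose that $\omega$ vanishes on a prime divisor $\Sigma$. The divisors of $f_1$ and $g_1$ are prime and distinct, so one of the two sections does not vanish identically on $\Sigma$; exchanging them changes only the sign of $\omega$, so let it be $f_1$. Then $d\varphi=0$ at the points of $\Sigma\cap\{f_1\ne0\}$, hence $\varphi$ is a constant $c$ there, and $\Sigma$ is the divisor of $g_1-cf_1$ by Lemma~\ref{lem:prime}. So $\varphi-c$ is an equation of the reduced divisor $\Sigma$ on $\{f_1\ne0\}$, and $d\varphi\ne0$ at its smooth points. This is a contradiction.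

(b) Suppose $f_2\,dg_2-g_2\,df_2=\kappa\omega$ with $\kappa\ne0$, and put $\varphi_2=g_2/f_2$. Then $d\varphi_2=\kappa(f_1/f_2)^2d\varphi$ where $f_1f_2\ne0$. Let $c\in\mathbb C$ be such that $\Sigma_c=\{g_1-cf_1=0\}$ differs from $\{f_2=0\}$; this excludes at most one $c$. On the dense open subset of $\Sigma_c$ where $f_1f_2\ne0$, the form $d\varphi$ restricts to zero, hence so does $d\varphi_2$, and $\varphi_2$ is a constant $c'$. By Lemma~\ref{lem:prime} the nonzero section $g_2-c'f_2$ is a multiple of $g_1-cf_1$. Two values of $c$ give a basis of the first plane inside the second.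
\end{proof}

Thus $\pi$ restricts to an injective $G$-equivariant morphism $\Phi\colon G(2,S)\to\mathbf P(M)$, whose image $K$ is closed, irreducible, of dimension $2(N-2)$, and contained in $\operatorname{Dist}\cap\operatorname{IF}$.

\begin{remark}
Part (a) fails when hyperplane sections can be reducible. On $\mathbf P^1\times\mathbf P^1$ with $\mathcal O(1,1)$, take $f_1=ac$ and $g_1=bc$ with $a,b$ independent sections of $\mathcal O(1,0)$ and $c\neq0$ a section of $\mathcal O(0,1)$. Then $\omega=c^2a^2\,d(b/a)$ vanishes on the curve $c=0$.
\end{remark}

\subsection*{The special pencil}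
Normalize the lowest weight vector $f\in S$, of weight $-\lambda$, by $f(v_+)=1$; it vanishes on all weight spaces of $V$ other than $\mathbb Cv_+$. The vector $g=e_\alpha f$ has weight $-\lambda+\alpha$, so it vanishes on all weight spaces other than $V_{\lambda-\alpha}=\mathbb Ce_{-\alpha}v_+$, and
\[
g(e_{-\alpha}v_+)=-f(e_\alpha e_{-\alpha}v_+)=-\langle\lambda,\alpha^\vee\rangle=-1 .
\]
Let $\Pi_0=\mathbb Cf+\mathbb Cg$, so that $\Phi(\Pi_0)=[\omega_0]$.

\begin{lemma}\label{lem:special}
\begin{enumerate}
\item[(a)] The plane $\Pi_0$ is the unique $B^-$-fixed point of $G(2,S)$. It is stable under the subgroup $SL_2(\alpha)$ generated by $\exp(\mathbb Ce_{\pm\alpha})$, which acts transitively on $\mathbf P(\Pi_0)$.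
\item[(b)] We have $U=\{f\ne0\}$, and $x=g/f$ is a nonzero linear function on $U\cong\mathfrak g_{<0}$: for $\xi=\sum_\beta\xi_\beta e_{-\beta}$ it takes the value $-\xi_\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\delta$ simple, $e_{-\delta}f=0$ and $e_{-\delta}g=[e_{-\delta},e_\alpha]f$, which is $0$ for $\delta\ne\alpha$ and $-\alpha^\vee f=f$ for $\delta=\alpha$. So $\Pi_0$ is $B^-$-stable. For $SL_2(\alpha)$ the vector $f$ is a lowest weight vector of weight $-1$, so it generates the standard two-dimensional module, which is $\Pi_0$.

Let $\Pi$ be any $B^-$-stable plane. By Borel's theorem it contains a $B^-$-stable line, which must be $\mathbb Cf$. Being $T$-stable, $\Pi$ is spanned by $f$ and another weight vector $\sigma$. The group $B^-_u$ acts trivially on $\Pi/\mathbb Cf$, so $e_{-\delta}\sigma\in\mathbb Cf$ for all simple $\delta$, and $e_{-\delta}\sigma\ne0$ for some $\delta$ because $\sigma$ is not a lowest weight vector. So $\sigma$ has weight $-\lambda+\delta$. This weight space is spanned by $e_\delta f$, which is nonzero only if $\langle\lambda,\delta^\vee\rangle\ne0$. Hence $\delta=\alpha$ and $\sigma\in\mathbb Cg$.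

(b) The set $\{f\ne0\}$ is $B^-$-stable and contains $o$. It does not contain $wo$ for $1\ne w\in W^P$, because $w\lambda\ne\lambda$. So it equals $U$. Each root $\beta$ occurring in $\xi$ is positive with $\alpha$-coefficient at least $1$, so a sum of such roots equals $\alpha$ only if it is $\alpha$ itself. Hence the components of $\exp(\xi)v_+$ of weights $\lambda$ and $\lambda-\alpha$ are $v_+$ and $\xi_\alpha e_{-\alpha}v_+$.
\end{proof}

\subsection*{Tangent spaces}
For $0\ne\omega\in M$ integrable we have $\psi_X(\omega+\epsilon\eta)=\epsilon\,(\omega\wedge d\eta+\eta\wedge d\omega)$ modulo $\epsilon^2$. So the tangent space at $\omega$ to the affine cone $\{\psi_X=0\}\subset M$ is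
\[
T_\omega=\{\eta\in M:\ \omega\wedge d\eta+\eta\wedge d\omega=0\},
\]
and the Zariski tangent space of $\operatorname{IF}$ at $[\omega]$ is $T_\omega/\mathbb C\omega$. The expression $\omega\wedge d\eta+\eta\wedge d\omega$ is the polarization of $\psi_X$, so like $\psi_X$ it can be computed in any local trivialization. Also $b^*T_\omega=T_{b^*\omega}$ for $b\in G$; in particular $T_0:=T_{\omega_0}$ is $B^-$-stable.

Trivialize by $f$ on $U$ and write $\eta=f^2\eta_U$, with $\eta_U$ a regular $1$-form on $U$. Since $\omega_0=f^2dx$ and $U$ is dense,
\begin{equation}\label{eq:T0}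
T_0=\{\eta\in M:\ dx\wedge d\eta_U=0\text{ on }U\}.
\end{equation}
As $dx$ vanishes nowhere on $U$, the condition says that $\eta_U$ restricts to a closed form on each affine hyperplane $F_c=\{x=c\}\subset U$, $c\in\mathbb C$. The heart of the paper is that the only such forms are those obtained by moving the pencil.

\begin{proposition}\label{prop:tangent}
We have $T_0=\rho(f\wedge S+S\wedge g)$. Hence $\dim T_0\le2(N-2)+1$.
\end{proposition}

The bound follows because $f\wedge S$ and $S\wedge g$ have dimension $N-1$ and meet in $\mathbb C\,f\wedge g$. The inclusion $\supseteq$ follows by taking the coefficient of $\epsilon$ in $\psi_X(\rho((f+\epsilon f')\wedge(g+\epsilon g')))=0$. The inclusion $\subseteq$ is proved in Section~\ref{sec:tangent}. We first deduce the two theorems.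

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The linear map $\eta\mapsto\omega\wedge d\eta+\eta\wedge d\omega$ depends linearly on $\omega$. So $J=\{[\omega]\in K:\dim T_\omega>2(N-2)+1\}$ is defined by the vanishing of minors and is closed; it is also $G$-stable. If $J$ were nonempty, $\Phi^{-1}(J)$ would contain a $B^-$-fixed point, which is $\Pi_0$ by Lemma~\ref{lem:special}, against Proposition~\ref{prop:tangent}. So for every $k\in K$,
\[
2(N-2)=\dim K\le\dim_k\operatorname{IF}\le\dim T_k\operatorname{IF}\le2(N-2).
\]
The local ring of $\operatorname{IF}$ at $k$ is therefore regular of dimension $\dim K$. A regular local ring is a domain, so exactly one irreducible component of $\operatorname{IF}$ passes through $k$; it contains $K$ and has the same dimension, so it is $K$. Thus $K$ is a component that meets no other component. It is open and closed in $\operatorname{IF}$, and the open subscheme supported on it is smooth, hence equal to $K$ with its reduced structure.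

The morphism $\Phi\colon G(2,S)\to K$ is bijective and proper, hence finite, and it is birational because we are in characteristic $0$. A finite birational morphism onto a normal variety is an isomorphism (Zariski's main theorem), so $\Phi$ is an embedding. The inclusion $K\subset\operatorname{Dist}$ is Lemma~\ref{lem:pencils}(a).

Finally, $\operatorname{IF}\setminus K$ is closed and $G$-stable. If it is nonempty, it contains a $B^-$-fixed point, which is an integrable $B^-$-eigenline different from $[\omega_0]\in K$. Conversely, if $\operatorname{IF}=K$, an integrable $B^-$-eigenline is a $B^-$-fixed point of $K\cong G(2,S)$, so it is $[\omega_0]$.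
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comin}]
By Corollary~\ref{cor:Mirr}, $M$ is irreducible, so it has exactly one $B^-$-eigenline, which is $[\omega_0]$. Theorem~\ref{thm:general} gives $\operatorname{IF}=K\cong G(2,S)$ as schemes and $K\subset\operatorname{Dist}$. Hence $\operatorname{Fol}=\operatorname{Dist}\cap\operatorname{IF}=K$. Since $K$ is closed, both ideals in the question are the saturated ideal of $K$.
\end{proof}

\begin{remark}
The cominuscule hypothesis serves only to make $M$ irreducible. Otherwise there may be further eigenlines to test. For $\mathbf P^{2k-1}=Sp_{2k}/P$ with $k\ge2$, the module $M=\Lambda^2S$ is the sum of an irreducible module and the line spanned by the invariant symplectic form $A$. The second eigenline is not integrable, because $A\wedge A\ne0$, in agreement with $\operatorname{IF}=G(2,2k)$.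
\end{remark}

\section{The quadric threefold}\label{sec:quadric}

We prove Proposition~\ref{prop:tangent} by hand when $G$ has type $B_2$ and $\alpha$ is the long simple root. The computation shows which statement to aim for in general, it exhibits the main difficulty, and it is itself used to overcome that difficulty.

Let $\gamma$ be the short simple root. In the usual coordinates $\alpha=\epsilon_1-\epsilon_2$, $\gamma=\epsilon_2$ and $\lambda=\epsilon_1$, so $V$ is the $5$-dimensional orthogonal representation, with weights
\[
\lambda,\quad\lambda-\alpha,\quad\lambda-\alpha-\gamma,\quad\lambda-\alpha-2\gamma,\quad\lambda-2\alpha-2\gamma,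
\]
that is, $\epsilon_1,\epsilon_2,0,-\epsilon_2,-\epsilon_1$. Take weight vectors $v_1=v_+$, $v_2=-e_{-\alpha}v_+$, $v_3,v_4,v_5$ in this order, with dual coordinates $z_1,\dots,z_5$. Then $f=z_1$ and $g=z_2$. The invariant quadratic form pairs each weight with its negative and is nondegenerate, so it is a combination of $z_1z_5$, $z_2z_4$, $z_3^2$ with nonzero coefficients. After rescaling $v_3,v_4,v_5$, its zero set is
\[
Q=\{z_1z_5=z_2z_4-z_3^2\}.
\]
The closed orbit $Go$ lies in $Q$ and has dimension $3$, the number of positive roots $\alpha$, $\alpha+\gamma$, $\alpha+2\gamma$ that involve $\alpha$; so $Go=Q$. These roots have $\alpha$-coefficient $1$, so $Q$ is cominuscule and $M=\rho(\Lambda^2S)$ by Corollary~\ref{cor:Mirr}. On $U=\{z_1\ne0\}$ the functions $x=z_2/z_1$, $y=z_3/z_1$, $z=z_4/z_1$ are coordinates, and $r:=z_5/z_1=xz-y^2$. Each $F_c$ is a plane with coordinates $y,z$.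

\begin{lemma}\label{lem:quadric}
Let $\eta\in H^0(Q,\Omega^1_Q(2))$ be such that $\eta_U$ is closed on $F_c$ for every $c$.
\begin{enumerate}
\item[(a)] We have $\eta\in\rho(z_1\wedge S+S\wedge z_2)$.
\item[(b)] For every $c$ and every regular function $h_c$ on $F_c$ with $dh_c=\eta_U|_{F_c}$, the section $z_1h_c$ is the restriction to $F_c$ of a linear form on $V$.
\end{enumerate}
Moreover, \emph{(c)} the point $q=(0:0:0:1:0)$ lies in the closure of $F_c$ for every $c$.
\end{lemma}

\begin{proof}
Since $\rho(z_i\wedge z_j)=z_1^2\,(a\,db-b\,da)$ with $a=z_i/z_1$ and $b=z_j/z_1$, the form $\eta_U$ is a linear combination of the ten forms $(a,b):=a\,db-b\,da$, where $a,b$ run over the pairs in $\{1,x,y,z,r\}$. Seven of them involve $1$ or $x$, and these span $\rho(z_1\wedge S+S\wedge z_2)$. On $F_c$ they restrict to exact forms: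
\[
(1,x)\mapsto0,\qquad(1,a)\mapsto da,\qquad(x,a)\mapsto c\,da\qquad(a=y,z,r).
\]
With $r=cz-y^2$ and $dr=c\,dz-2y\,dy$ on $F_c$, the other three restrict to
\[
(y,z)\mapsto y\,dz-z\,dy,\qquad(y,r)\mapsto c(y\,dz-z\,dy)-y^2dy,\qquad(z,r)\mapsto y^2dz-2yz\,dy,
\]
whose differentials are $2\,dy\wedge dz$, $2c\,dy\wedge dz$ and $4y\,dy\wedge dz$. If $A_1,A_2,A_3$ are the coefficients of these three forms in $\eta_U$, then $2A_1+2cA_2+4yA_3=0$ for all $c$ and $y$, so $A_1=A_2=A_3=0$. This proves (a). It also shows that $\eta_U|_{F_c}$ is a combination of $dy,dz,dr$ with constant coefficients. So $h_c$ is a combination of $1,y,z,r$, and $z_1h_c$ is a combination of $z_1,z_3,z_4,z_5$. For (c), choose $u$ with $u^2=c$. The point $(s^2:cs^2:us:1:0)$ lies in $Q$, lies in $F_c$ for $s\ne0$, and tends to $q$ as $s\to0$.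
\end{proof}

Part (a) is Proposition~\ref{prop:tangent} for $Q$, so Theorem~\ref{thm:comin} is proved for $Q$. For general $X$ we have no convenient basis of $M$, and part (b) is the statement that can be proved without one: it says that $fh_c$ has no pole along the boundary of $F_c$ in the hyperplane section $H_c=\{g-cf=0\}$. The next remark shows why this is delicate.

\begin{remark}\label{rem:orderthree}
Fix $c\ne0$ and set $z_4=1$. Near $q$ the quadric is the graph $z_2=z_1z_5+z_3^2$, and $H_c$ is the smooth surface $z_1=z_3^2/(c-z_5)$ with coordinates $z_3,z_5$. So $f=z_1$ vanishes to order two along the boundary curve $z_3=0$. Statement (b) says that $h_c$ has a pole of order at most $2$ there. Regularity of $\eta|_{H_c}=f^2dh_c$ only says that $dh_c$ has a pole of order at most $4$, that is, $h_c$ has a pole of order at most $3$. On a single fiber this weaker bound is sharp: $(y,r)-c\,(y,z)$ restricts on $F_c$ to the closed form $-y^2dy$, with primitive $-y^3/3$, and $y=(c-z_5)/z_3$ has a simple pole. So (b) for one value of $c$ requires closedness on the other fibers too.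
\end{remark}

\section{Geometry of the special pencil}\label{sec:geometry}

Return to general $X$. Let $H_c=\{g-cf=0\}$ for $c\in\mathbb C$, let $H_\infty=\{f=0\}=X\setminus U$, and let $Y=\{f=g=0\}$ be the base locus, with its reduced structure. For $c\in\mathbb C$ we have $H_c\cap U=F_c$ and $H_c\setminus F_c=Y$. To extend a section from $F_c$ to $H_c$ we want $H_c$ normal and we need the behavior of $f$ and $g$ at general points of $Y$. Both are questions about the $B^-$-orbits of codimension two.

The only element of length $1$ in $W^P$ is $s_\alpha$. An element of length $2$ has the form $s_\gamma s_\alpha$ with $\gamma\ne\alpha$ simple, and it lies in $W^P$ exactly when $s_\gamma s_\alpha\neq s_\alpha s_\gamma$, that is, when $\gamma$ is adjacent to $\alpha$ in the Dynkin diagram. For such $\gamma$ put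
\[
q_\gamma=s_\gamma s_\alpha o,\qquad m_\gamma=-\langle\alpha,\gamma^\vee\rangle\ge1 .
\]
The point $q_\gamma$ is the weight line of weight $s_\gamma(\lambda-\alpha)=\lambda-\alpha-m_\gamma\gamma$, so $q_\gamma\in Y$. The integer $m_\gamma$ exceeds $1$ only if $\alpha$ is longer than $\gamma$, and then it is the ratio of the squared lengths. So $m_\gamma=2$ means that $\alpha$ is long, $\gamma$ is short and they span a system of type $B_2$, while $m_\gamma=3$ occurs only for the excluded pair $(G_2,\text{long root})$. Among cominuscule Grassmannians, $m_\gamma=2$ occurs for the Lagrangian Grassmannians, the first of which is the quadric threefold.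

If $\sigma\in S$ vanishes at $p$, its differential $d_p\sigma=d_p(\sigma/e)\otimes e\in T_p^\vee X\otimes\mathcal O_X(1)_p$ does not depend on the local generator $e$.

\begin{lemma}\label{lem:curves}
At $q=q_\gamma$ we have $d_qf\ne0$. If $m_\gamma=1$, then $d_pf$ and $d_pg$ are independent at every $p\in B^-q_\gamma$.
\end{lemma}

\begin{proof}
Let $v_q$ span the line $q$, and let $e\in S$ be the functional with $e(v_q)=1$ that vanishes on the other weight spaces of $V$. It generates $\mathcal O_X(1)$ near $q$. We evaluate $f/e$ and $g/e$ on two curves through $q$.

Let $\beta=s_\gamma\alpha=\alpha+m_\gamma\gamma$, a positive root. Then $\langle\lambda,\beta^\vee\rangle=\langle s_\gamma\lambda,\alpha^\vee\rangle=1$, so $v_+$ generates a two-dimensional $SL_2(\beta)$-module with weights $\lambda$ and $\lambda-\beta$, the second being the weight of $v_q$. Hence $\exp(se_\beta)v_q=v_q+\kappa_1s\,v_+$ with $\kappa_1\ne0$, and on this curve $(f/e,g/e)=(\kappa_1s,0)$. This proves $d_qf\ne0$.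

The vector $e_{-\alpha}v_+$ is killed by $e_\gamma$, because $\lambda-\alpha+\gamma$ is not a weight of $V$, and $\langle\lambda-\alpha,\gamma^\vee\rangle=m_\gamma$. So it generates an irreducible $SL_2(\gamma)$-module with weights $\lambda-\alpha-j\gamma$, $0\le j\le m_\gamma$, and lowest weight vector $v_q$. On the curve $\exp(se_\gamma)v_q$ we get $(f/e,g/e)=(0,\kappa_2s^{m_\gamma})$ with $\kappa_2\ne0$. If $m_\gamma=1$, the two curves show that $d_qf$ and $d_qg$ are independent. An element $b\in B^-$ preserves $\Pi_0$, so $b^*$ carries the span of $d_{bq}f,d_{bq}g$ isomorphically onto the span of $d_qf,d_qg$.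
\end{proof}

\begin{lemma}\label{lem:members}
\begin{enumerate}
\item[(a)] Each $H_c$, $c\in\mathbb C\cup\{\infty\}$, is a normal irreducible variety.
\item[(b)] The irreducible components of $Y$ are the closures $Y_\gamma$ of the orbits $B^-q_\gamma$, and each orbit $B^-q_\gamma$ is open in $Y$.
\item[(c)] For $c\in\mathbb C$, the restriction $S\to H^0(H_c,\mathcal O(1))$ is surjective with kernel $\mathbb C(g-cf)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $H_c$ are prime divisors by Lemma~\ref{lem:prime}, and they are translates of $H_\infty$ under $SL_2(\alpha)$ by Lemma~\ref{lem:special}(a). The singular locus of $H_\infty$ is a union of $B^-$-orbits. It does not contain the dense orbit $B^-s_\alpha o$, because $H_\infty$ is reduced, nor any $q_\gamma$, by Lemma~\ref{lem:curves}. So it has codimension at least $3$ in $X$ and at least $2$ in $H_\infty$. By Serre's criterion, a hypersurface in a smooth variety that is regular in codimension one is normal.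

(b) The set $Y$ is the intersection of two distinct prime divisors, so it has pure codimension two. It is a finite union of $B^-$-orbits and contains each $q_\gamma$, so its components are the $Y_\gamma$. The complement of $B^-q_\gamma$ in $Y_\gamma$ is closed and consists of orbits of codimension at least $3$ in $X$. Hence $B^-q_\gamma$ is open in $Y_\gamma$ and meets no other component.

(c) This follows from $0\to\mathcal O_X\to\mathcal O_X(1)\to\mathcal O_{H_c}(1)\to0$ and $H^1(X,\mathcal O_X)=0$.
\end{proof}

\section{The tangent space at the special pencil}\label{sec:tangent}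

We prove the inclusion $T_0\subseteq\rho(f\wedge S+S\wedge g)$. Let
\[
R=\{\sigma/f:\sigma\in S\}\subset\mathbb C[U],
\]
with basis $1,x,r_1,\dots,r_{N-2}$. To see the plan, take $u,v\in R$ and put $g'=fu$, $f'=-fv$. Then
\begin{equation}\label{eq:model}
\rho(f\wedge g'+f'\wedge g)=f^2\,(du-v\,dx+x\,dv),
\end{equation}
which restricts on $F_c$ to $d(u+cv)$. So for the expected tangent vectors, the primitive on $F_c$ comes from $R$ and depends on $c$ through a polynomial of degree at most one. We establish these properties for an arbitrary $\eta\in T_0$ and then subtract a form \eqref{eq:model}.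

Let $\eta\in T_0$. Complete $x$ to linear coordinates $(x,y_1,\dots,y_{n-1})$ on $U$ and write $\eta_U=p_0\,dx+\sum_jp_j\,dy_j$ with polynomial coefficients. By \eqref{eq:T0}, $\partial p_j/\partial y_i=\partial p_i/\partial y_j$ for $i,j\ge1$. The polynomial $h(x,y)=\int_0^1\sum_jy_j\,p_j(x,\tau y)\,d\tau$ satisfies
\[
\frac{\partial h}{\partial y_i}=\int_0^1\Big(p_i+\tau\sum_jy_j\frac{\partial p_i}{\partial y_j}\Big)(x,\tau y)\,d\tau=\int_0^1\frac{d}{d\tau}\big(\tau\,p_i(x,\tau y)\big)\,d\tau=p_i .
\]
Hence, with $k=p_0-\partial h/\partial x$ and $h_c=h|_{F_c}$,
\begin{equation}\label{eq:primitive}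
\eta_U=dh+k\,dx,\qquad\eta_U|_{F_c}=dh_c .
\end{equation}

\subsection*{Step 1: for every $c\in\mathbb C$, the section $fh_c$ of $\mathcal O(1)$ extends regularly from $F_c$ to $H_c$}
On a normal variety, a rational section of a line bundle without poles along prime divisors is regular. By Lemma~\ref{lem:members} it therefore suffices to show that $fh_c$ has no pole along any $Y_\gamma$.

\emph{The case $m_\gamma=1$.} Let $p\in B^-q_\gamma$ and let $e$ be a generator of $\mathcal O_X(1)$ near $p$. By Lemma~\ref{lem:curves}, $f/e$ and $g/e$ are part of a system of local coordinates at $p$. So $H_c$ is smooth at $p$, and $t=(f/e)|_{H_c}$ is a local coordinate on $H_c$ with zero set $Y$. The form $\eta/e^2=(f/e)^2\eta_U$ is regular near $p$, hence so is its restriction $t^2dh_c$ to $H_c$. If $h_c$ has a pole of order $l\ge1$ along $t=0$, write $h_c=at^{-l}$ with $a$ a unit at the generic point of $Y_\gamma$. Then $dh_c=-la\,t^{-l-1}dt+t^{-l}da$ has a pole of order exactly $l+1$. So $l+1\le2$, and $fh_c=th_c\,e$ has no pole along $Y_\gamma$.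

\emph{The case $m_\gamma=2$.} By Remark~\ref{rem:orderthree}, counting pole orders on $H_c$ alone cannot suffice. Instead we find a quadric threefold in $X$ through $q=q_\gamma$, on which Lemma~\ref{lem:quadric} excludes a pole, and we use $B^-$ to bring a general point of $Y_\gamma$ to $q$.

Let $G'\subset G$ be generated by the root subgroups of $\pm\alpha,\pm\gamma$; it has type $B_2$ with $\alpha$ long. The $G'$-submodule $V'\subset V$ generated by $v_+$ is a finite-dimensional highest weight module, hence irreducible, and $\langle\lambda,\alpha^\vee\rangle=1$, $\langle\lambda,\gamma^\vee\rangle=0$. So $V'$ is the module of Section~\ref{sec:quadric}. It is spanned by $T$-weight vectors with the five weights listed there, so $f|_{V'}=z_1$ and $g|_{V'}=z_2$. The orbit $Q=G'o\subset X$ is the quadric threefold, it contains $q=(0:0:0:1:0)$, and $Q\cap U$ and $Q\cap F_c$ are the open cell and the fibers considered there. If $\eta'\in T_0$, then $\eta'_U$ is closed on every $F_c$, hence on every $Q\cap F_c$, so Lemma~\ref{lem:quadric} applies to the restriction of $\eta'$ to $Q$.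

Suppose that $fh_c$ has a pole of order $l\ge1$ along $Y_\gamma$. Since $H_c$ is normal and $Y_\gamma$ is a divisor in it, $H_c$ is smooth at some point of $B^-q$. Near this point $Y$ coincides with the smooth variety $B^-q$ by Lemma~\ref{lem:members}(b), so it has a local equation $t$ in $H_c$, and $fh_c=a\,t^{-l}e$, where $e$ is a local generator and $a$ is a regular function not divisible by $t$. Choose $p\in B^-q$ in this neighborhood with $a(p)\ne0$. Then $|fh_c/e|\to\infty$ as a point of $F_c$ tends to $p$.

Write $p=bq$ with $b\in B^-$. As $\mathbb Cf$ and $\Pi_0$ are $B^-$-stable, $b^*f=\chi_1f$ and $b^*g=\chi_2g+\chi_3f$ with $\chi_1\chi_2\ne0$. So $b$ preserves $U$ and maps $F_{c'}$ onto $F_c$, where $c'=(c\chi_1-\chi_3)/\chi_2$. The form $\eta'=b^*\eta$ lies in $T_0$ and has $\eta'_U=\chi_1^2\,b^*\eta_U$, so $\chi_1^2\,b^*h_c$ is a primitive of $\eta'_U$ on $F_{c'}$. By Lemma~\ref{lem:quadric}(b) there is a linear form $\ell$ on $V'$ with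
\[
\chi_1\,b^*(fh_c)=f\cdot\chi_1^2\,b^*h_c=\ell\quad\text{on }Q\cap F_{c'} .
\]
By Lemma~\ref{lem:quadric}(c) there are points $q_i\in Q\cap F_{c'}$ tending to $q$. Then $bq_i\in F_c$ tends to $p$, and $\chi_1\,(fh_c/e)(bq_i)=(\ell/b^*e)(q_i)$. The left side is unbounded. The right side is bounded, since $b^*e$ generates $\mathcal O(1)$ near $q$. This contradiction completes Step~1.

\subsection*{Step 2: $h=a_0(x)+\sum_{i\ge1}a_i(x)\,r_i$ with polynomials $a_i$}
By Step~1 and Lemma~\ref{lem:members}(c), $h_c$ is the restriction of an element of $R$. By Lemma~\ref{lem:prime}, the kernel of $R\to\mathbb C[F_c]$ is $\mathbb C(x-c)$. So $1,r_1,\dots,r_{N-2}$ restrict to a basis of the image, and there are unique numbers $a_i(c)$ with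
\begin{equation}\label{eq:ai}
h(c,y)=a_0(c)+\sum_{i\ge1}a_i(c)\,r_i(c,y)\qquad\text{for all }y .
\end{equation}
Fix $c_0$. Since the $N-1$ functions $1,r_i(c_0,\cdot)$ are independent, there are $N-1$ values of $y$ at which the matrix of their values is invertible. Evaluating \eqref{eq:ai} at these values gives a linear system for the $a_i(c)$ with coefficients polynomial in $c$ and determinant nonzero at $c_0$. By Cramer's rule the $a_i$ are regular functions near $c_0$. So they are regular on $\mathbb A^1$, that is, polynomials.

\subsection*{Step 3: $\deg a_i\le1$ for $i\ge1$}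
So far we have not used that $\eta$ is regular at general points of $H_\infty$, the member $c=\infty$ of the pencil; this bounds the degrees. Let $m=\max_{i\ge1}\deg a_i$ and suppose $m\ge2$. On $X_g=\{g\ne0\}$ put $s=f/g=1/x$, an equation of $H_\infty\cap X_g$, and $\tilde r_i=sr_i=(fr_i)/g$, a regular function. The form $\eta/g^2=s^2\eta_U$ is regular on $X_g$. By \eqref{eq:primitive} and Step~2, $\eta_U$ equals $\sum_{i\ge1}a_i(x)\,dr_i$ up to a multiple of $dx$. Wedging with $ds$ removes the unknown function $k$, since $dx\wedge ds=0$, and $dr_i\wedge ds=s^{-1}d\tilde r_i\wedge ds$. Let $a_{i,m}$ be the coefficient of $x^m$ in $a_i$ and $\tilde r=\sum_{i\ge1}a_{i,m}\tilde r_i$. Then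
\[
s^2\eta_U\wedge ds=s\sum_{i\ge1}a_i(1/s)\,d\tilde r_i\wedge ds=s^{1-m}\big(d\tilde r\wedge ds+s\,\zeta\big)
\]
with $\zeta$ a regular $2$-form on $X_g$. The left side is regular and $m-1\ge1$, so $d\tilde r\wedge ds$ vanishes at the points of $H_\infty\cap X_g$. At the smooth points of this reduced divisor $ds\ne0$, so $d\tilde r$ is a multiple of $ds$ and restricts to zero on $H_\infty$. Since $H_\infty$ is irreducible, $\tilde r$ is a constant $\kappa$ on $H_\infty\cap X_g$. The section $\sum_{i\ge1}a_{i,m}fr_i-\kappa g$ vanishes there, so it is a multiple of $f$ by Lemma~\ref{lem:prime}. As some $a_{i,m}$ is nonzero, this contradicts the independence of $1,x,r_1,\dots,r_{N-2}$.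

\subsection*{Step 4: conclusion}
By Steps 2 and 3, $h=a_0(x)+u+xv$ with $u,v\in R$, so $dh=a_0'(x)\,dx+du+v\,dx+x\,dv$. With $g'=fu$ and $f'=-fv$, equations \eqref{eq:model} and \eqref{eq:primitive} give
\[
\eta-\rho(f\wedge g'+f'\wedge g)=f^2\,(k+a_0'(x)+2v)\,dx=\kappa\,\omega_0,
\]
where $\kappa=k+a_0'(x)+2v$ is a rational function on $X$. The left side is a regular section, and $\omega_0$ does not vanish along any divisor by Lemma~\ref{lem:pencils}(a). So $\kappa$ has no pole along a divisor, hence is regular on $X$ and constant. Therefore $\eta=\rho(f\wedge(g'+\kappa g)+f'\wedge g)$. This proves Proposition~\ref{prop:tangent}, and with it Theorems~\ref{thm:comin} and~\ref{thm:general}. \qed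

\begin{remark}
The hypothesis $(G,\alpha)\ne(G_2,\text{long root})$ is used only in Step~1, to ensure $m_\gamma\le2$. The excluded case, which is not cominuscule, would require Step~1 for $m_\gamma=3$; we do not treat it.
\end{remark}

\section{Adjoint varieties}\label{sec:adjoint}

For the adjoint varieties of Corollary~\ref{cor:adjoint} the module $M$ is reducible, because $X$ carries an invariant contact form. We show that this form accounts for the only additional eigenline, and that this line is not integrable.

\begin{proof}[Proof of Corollary~\ref{cor:adjoint}]
In the types listed, the highest root is a fundamental weight $\lambda$, attached to a simple root $\alpha$. So $X=G/P$ is as in Theorem~\ref{thm:general}, with $V=\mathfrak g$ and $S=\mathfrak g^\vee\cong\mathfrak g$ through the Killing form. From $\langle\lambda,\alpha^\vee\rangle=1$ we get $\alpha\ne\lambda$, and also that $\alpha$ is long, since the long root $\lambda$ pairs with the coroot of a short root to an even number. Hence $\langle\alpha,\lambda^\vee\rangle=1$, where $\lambda^\vee$ is the coroot of $\lambda$, while $\langle\delta,\lambda^\vee\rangle=0$ for the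 other simple roots. So the $\alpha$-coefficient of a root $\beta$ is $\langle\beta,\lambda^\vee\rangle$, which lies in $\{-1,0,1\}$ unless $\beta=\pm\lambda$. Thus $\mathfrak g_{<0}=\mathfrak g_{-1}\oplus\mathfrak g_{-2}$ with $\mathfrak g_{-2}=\mathbb Ce_{-\lambda}$.

The $P$-submodule $(\mathfrak g_{-1}+\mathfrak p)/\mathfrak p$ of $\mathfrak g/\mathfrak p$ defines a $G$-invariant subbundle $D\subset T_X$ of corank one, the contact distribution. The fibers at $o$ of $T_X/D$ and of $\mathcal O_X(1)$ both have weight $-\lambda$, so $T_X/D\cong\mathcal O_X(1)$ equivariantly. The projection $T_X\to\mathcal O_X(1)$ is a $G$-invariant, nowhere vanishing form $\theta\in H^0(\Omega^1_X(1))$ with kernel $D$.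

The form $\theta$ is not integrable. Indeed, the group $\exp\mathfrak g_{<0}$ acts simply transitively on $U$ and preserves $D$, so $D|_U$ is spanned by the left invariant vector fields attached to $\mathfrak g_{-1}$. Since $\langle\lambda,\alpha^\vee\rangle>0$ and $\lambda\neq\alpha$, the difference $\lambda-\alpha$ is a root, of $\alpha$-coefficient $1$, and $[e_{-\alpha},e_{-(\lambda-\alpha)}]$ is a nonzero element of $\mathfrak g_{-2}$. So $D$ is not closed under the bracket, and $\theta\wedge d\theta\ne0$.

Dualizing $0\to D\to T_X\to\mathcal O_X(1)\to0$ and twisting gives the exact sequence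
\[
0\to\mathcal O_X(1)\xrightarrow{\ \theta\ }\Omega^1_X(2)\to D^\vee(2)\to0 .
\]
So $M/S\theta$ embeds in $H^0(D^\vee(2))$, which is zero or irreducible by Lemmas~\ref{lem:gminus} and~\ref{lem:BW}. The image of $\omega_0$ in $H^0(D^\vee(2))$ is nonzero, since by Lemma~\ref{lem:special}(b) the form $dx$ takes the value $-1$ on $e_{-\alpha}\in D_o$. Hence $M\cong S\theta\oplus M'$ with $M'$ irreducible, and the $B^-_u$-fixed vectors of $M$ form a plane. This plane contains $f\theta$, of weight $-\lambda$, and $\omega_0$, of weight $-2\lambda+\alpha$. The two weights differ because $\alpha\ne\lambda$, so the only $B^-$-eigenlines in $M$ are $[f\theta]$ and $[\omega_0]$. The first is not integrable, since $\psi_X(f\theta)=f^2\,\theta\wedge d\theta\ne0$. Theorem~\ref{thm:general} gives $\operatorname{IF}=K\subset\operatorname{Dist}$, hence $\operatorname{Fol}=\operatorname{IF}=K\cong G(2,\mathfrak g)$.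
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFM}
Vladimiro Benedetti, Daniele Faenzi, Alan Muniz,
\emph{Codimension one foliations on homogeneous varieties},
arXiv:2209.06487 (2022).

\end{thebibliography}
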